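\title{Operator ideals whose commutator space has prescribed codimension}

\begin{abstract}
For a nonzero two-sided ideal $I$ of $B(H)$, the dimension of $I/[I,B(H)]$ counts the linearly independent traces on $I$. A question in a survey of Kaftal and Weiss asks whether this dimension is always $1$ or $\infty$ when the harmonic sequence $\omega=\langle 1/n\rangle$ does not belong to the characteristic set of $I$, and always $0$ or $\infty$ when it does. We show that both assertions fail and determine the full range: the possible values are $1,2,3,\dots,\infty$ in the first case and $0,1,2,\dots,\infty$ in the second. The ideals are defined by decay conditions on singular numbers at a rapidly increasing sequence of scales, imposed only along prescribed ultrafilters.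
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $H$ be a separable infinite-dimensional complex Hilbert space and $B(H)$ the algebra of bounded operators on $H$. An \emph{ideal} is a two-sided ideal $I\neq\{0\}$ of $B(H)$, not necessarily closed. Its \emph{commutator space} is
\[
[I,B(H)]=\operatorname{span}\{AB-BA : A\in I,\ B\in B(H)\}\subset I .
\]
A \emph{trace} on $I$ is a linear functional $\tau$ on $I$ with $\tau(AB)=\tau(BA)$ for $A\in I$ and $B\in B(H)$; neither positivity nor continuity is required. The traces are the linear functionals on $I/[I,B(H)]$. So the Hamel dimension of this quotient is the number of linearly independent traces on $I$: if it is finite it is the dimension of the space of traces, and otherwise both are infinite. We work in ZFC and write $\infty$ for every infinite dimension.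

For a compact operator $X$ let $s(X)=\langle s_m(X)\rangle_{m\ge1}$ be the nonincreasing sequence of its singular numbers, that is, of the eigenvalues of $|X|=(X^*X)^{1/2}$ counted with multiplicity and followed by zeros if $X$ has finite rank. Every ideal other than $B(H)$ consists of compact operators and is determined by its \emph{characteristic set} $\Sigma(I)=\{s(X):X\in I\}$; see Section~\ref{sec:prelim}. Fix an orthonormal basis $(e_m)_{m\ge1}$, write $\operatorname{diag}t$ for the diagonal operator with entries $t_m$, and let $\omega=\langle 1/m\rangle_{m\ge1}$ be the harmonic sequence. The condition $\omega\in\Sigma(I)$ means that $\operatorname{diag}\omega\in I$; in this form it also makes sense, and holds, for $I=B(H)$.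

The harmonic sequence enters through the smallest ideal $\mathcal F$, the finite rank operators, which every ideal contains. Traces are unitarily invariant, since $\tau((UX)U^*)=\tau(U^*UX)$, and $\mathcal F$ is spanned by the rank-one projections, which are unitarily equivalent to one another. So the restriction of a trace to $\mathcal F$ is determined by its value at one rank-one projection $P$. Proposition~\ref{prop:P} shows that $P\in[I,B(H)]$ if and only if $\omega\in\Sigma(I)$. Call a trace \emph{singular} if it vanishes on $\mathcal F$. If $\omega\in\Sigma(I)$, all traces on $I$ are singular. If $\omega\notin\Sigma(I)$, the singular traces are the kernel of the nonzero functional $\tau\mapsto\tau(P)$, so they have codimension one among all traces.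

How many singular traces can an ideal carry? The first examples one tries carry none: the quotient has dimension $0$ for the compact operators and for $\{X: s_m(X)=O(m^{-1/2})\}$, and dimension $1$ for $\mathcal F$ and for $\{X:s_m(X)=O(m^{-3/2})\}$ (Example~\ref{ex:basic}). A singular trace ignores finite rank perturbations, so it sees only asymptotic behavior. One expects to define it by a generalized limit, and one expects different limits to give independent traces; this is what happens for the ideal $I_*$ of Example~\ref{ex:parity}, whose quotient is infinite-dimensional. The natural guess is that the space of singular traces is either zero or infinite-dimensional. By the preceding paragraph, this is the following question from the survey of Kaftal and Weiss \cite[Question~3]{KW}: is it true for every ideal $I$ that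
\begin{equation}\label{eq:question}
\dim \frac{I}{[I,B(H)]} \in \begin{cases} \{1,\infty\} & \text{when } \omega \notin \Sigma(I), \\ \{0,\infty\} & \text{when } \omega \in \Sigma(I)\,? \end{cases}
\end{equation}
The answer is negative in both cases.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] There is an ideal $I$ with $\omega\in\Sigma(I)$ and $\dim I/[I,B(H)]=1$, and there is an ideal $J$ with $\omega\notin\Sigma(J)$ and $\dim J/[J,B(H)]=2$.
\item[(b)] As $I$ runs over all ideals with $\omega\in\Sigma(I)$, the possible values of $\dim I/[I,B(H)]$ are exactly $0,1,2,3,\dots,\infty$. As $I$ runs over all ideals with $\omega\notin\Sigma(I)$, they are exactly $1,2,3,\dots,\infty$.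
\end{enumerate}
\end{theorem}

Thus the only general restriction is $\dim I/[I,B(H)]\ge1$ when $\omega\notin\Sigma(I)$. The flaw in the heuristic is that the ideal itself may depend on the generalized limit. If the decay condition that defines the ideal is imposed only along a given ultrafilter, the ideal becomes large enough to destroy the traces attached to all other ultrafilters.

Section~\ref{sec:prelim} recalls the tools. Section~\ref{sec:means} proves a sufficient condition for membership in $[I,B(H)]$ in terms of arithmetic means of singular numbers. Sections~\ref{sec:I} and~\ref{sec:J} construct the ideals with $\omega\in\Sigma(I)$ and $\omega\notin\Sigma(I)$, and Section~\ref{sec:end} assembles the proof.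

\section{Singular numbers, traces and ultrafilters}\label{sec:prelim}

\subsection*{Singular numbers}
A compact operator has a Schmidt expansion $X=\sum_m s_m(X)\langle\,\cdot\,,f_m\rangle g_m$, the sum running over the $m$ with $s_m(X)>0$, with orthonormal families $(f_m)$ and $(g_m)$. Also $s_m(X)=\min\{\|X-F\|:\operatorname{rank}F<m\}$, which gives
\begin{equation}\label{eq:sv}
s_m(AXB)\le\|A\|\,\|B\|\,s_m(X),\qquad s_{2m}(X+Y)\le s_m(X)+s_m(Y)
\end{equation}
for $A,B\in B(H)$ and compact $X,Y$. Put $S_M(X)=\sum_{m\le M}s_m(X)$. For compact $A\ge0$, the number $S_M(A)$ is the maximum of $\operatorname{Tr}PA$ over projections $P$ of rank at most $M$: indeed $\operatorname{Tr}PA=\sum_m s_m(A)\langle Pf_m,f_m\rangle$, with weights in $[0,1]$ of total sum at most $M$. For compact $A,B\ge0$ it follows that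
\begin{equation}\label{eq:fan}
S_M(A+B)\le S_M(A)+S_M(B)\le S_{2M}(A+B).
\end{equation}
The first inequality, which is Ky Fan's, follows by choosing $P$ optimal for $A+B$. For the second, let $P_A,P_B$ be optimal for $A,B$, and let $P$ be the projection onto the sum of their ranges. It has rank at most $2M$ and dominates $P_A$ and $P_B$, so $S_{2M}(A+B)\ge\operatorname{Tr}PA+\operatorname{Tr}PB\ge\operatorname{Tr}P_AA+\operatorname{Tr}P_BB$. By \eqref{eq:fan}, the sums $S_M$ are additive up to a doubling of $M$. All traces in this paper are limits of such sums, arranged so that the doubling has no effect.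

\subsection*{Ideals}
Let $I$ be an ideal. If $X\in I$ and $Xf=g\ne0$, multiplying $X$ on both sides by rank-one operators produces every rank-one operator, so $\mathcal F\subset I$. If $X=U|X|$ is the polar decomposition of $X\in I$, then $|X|=U^*X$ and $X^*=U^*XU^*$ lie in $I$. Hence $I$ contains the real and imaginary parts of its elements and the positive and negative parts of its selfadjoint elements (multiply by spectral projections), so $I$ is spanned by $I^+=\{X\in I:X\ge0\}$. If $X\in I$ is not compact, some spectral projection $Q$ of $|X|$ for an interval $[\varepsilon,\infty)$, $\varepsilon>0$, has infinite rank. It is $|X|$ times a bounded function of $|X|$, so $Q\in I$, and since $H$ is separable there is an isometry $W$ with range $QH$, so that $1=W^*QW\in I$. Thus every ideal other than $B(H)$ lies in the ideal $\mathcal K$ of compact operators.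

For compact $X$, let $W_f,W_g$ be the partial isometries sending $e_m$ to $f_m,g_m$ when $s_m(X)>0$ and to $0$ otherwise. Then $X=W_g\operatorname{diag}s(X)\,W_f^*$ and $\operatorname{diag}s(X)=W_g^*XW_f$, so $X\in I$ if and only if $\operatorname{diag}s(X)\in I$. For $I\subset\mathcal K$, the set $\Sigma(I)$ therefore consists of the nonincreasing sequences $\mu\ge0$ with $\operatorname{diag}\mu\in I$. It is closed under sums and positive multiples, and for $\mu\in\Sigma(I)$:
\begin{enumerate}
\item[($\Sigma$1)] if $|t_m|\le\mu_m$ for all $m$, then $\operatorname{diag}t\in I$, being $\operatorname{diag}\mu$ times a bounded diagonal operator;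
\item[($\Sigma$2)] $\langle\mu_{\lceil m/2\rceil}\rangle\in\Sigma(I)$, since its diagonal operator is $\sum_{i=1,2}W_i\operatorname{diag}(\mu)W_i^*$ with $W_1e_j=e_{2j-1}$, $W_2e_j=e_{2j}$.
\end{enumerate}

\subsection*{Constructing and counting traces}
Our traces are first defined on positive operators, through singular numbers.

\begin{lemma}\label{lem:extend}
Let $\tau:I^+\to[0,\infty)$ be additive, positively homogeneous and unitarily invariant. Then $\tau$ extends uniquely to a linear functional on $I$. The extension is a trace and is real on selfadjoint elements.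
\end{lemma}

\begin{proof}
Put $\tau(X-Y)=\tau(X)-\tau(Y)$ for $X,Y\in I^+$. This is well defined, since $X-Y=X'-Y'$ gives $X+Y'=X'+Y$ and $\tau$ is additive, and it is real-linear on the selfadjoint part of $I$. Extend it by $\tau(Z_1+iZ_2)=\tau(Z_1)+i\tau(Z_2)$. The extension is unique and unitarily invariant because $I^+$ spans $I$. For unitary $U$ we get $\tau(XU)=\tau(U(XU)U^*)=\tau(UX)$. The unitaries span $B(H)$, since a selfadjoint contraction $B$ is the real part of the unitary $B+i(1-B^2)^{1/2}$.
\end{proof}

\begin{lemma}\label{lem:count}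
Let $(\tau_\lambda)_{\lambda\in\Lambda}$ be a family of traces on $I$, real on selfadjoint elements, such that
\begin{enumerate}
\item[(i)] if $X,Y\in I^+$ and $\tau_\lambda(X)=\tau_\lambda(Y)$ for all $\lambda$, then $X-Y\in[I,B(H)]$;
\item[(ii)] for distinct $\lambda_1,\dots,\lambda_d$ there are $X_1,\dots,X_d\in I$ with $\bigl(\tau_{\lambda_i}(X_j)\bigr)_{i,j}$ invertible.
\end{enumerate}
Then $\dim I/[I,B(H)]=|\Lambda|$, where $|\Lambda|=\infty$ if $\Lambda$ is infinite.
\end{lemma}

\begin{proof}
Let $\mathcal N=\bigcap_\lambda\ker\tau_\lambda$, with $\mathcal N=I$ if $\Lambda=\emptyset$. It contains $[I,B(H)]$. If $Z=Z_1+iZ_2\in\mathcal N$ with $Z_1,Z_2$ selfadjoint, then $\tau_\lambda(Z_1)$ and $\tau_\lambda(Z_2)$ are real, hence zero, and (i) applied to the positive and negative parts of $Z_k$ gives $Z_k\in[I,B(H)]$. So $\mathcal N=[I,B(H)]$. By (ii), the map $X\mapsto(\tau_{\lambda_i}(X))_{i\le d}$ is onto $\mathbb C^d$. It vanishes on $\mathcal N$, so $\dim I/\mathcal N\ge d$, and its kernel is $\mathcal N$ when $\Lambda=\{\lambda_1,\dots,\lambda_d\}$.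
\end{proof}

The usual trace $\operatorname{Tr}$ is a trace, real on selfadjoint elements, on every ideal of trace class operators, and $\operatorname{Tr}A=\sum_ms_m(A)$ for $A\ge0$.

\subsection*{Ultrafilters}
An \emph{ultrafilter} on $\mathbb N=\{1,2,\dots\}$ is a family $\mathcal U$ of nonempty subsets that is closed under finite intersections and supersets and contains, for each $E\subset\mathbb N$, either $E$ or its complement. It is \emph{nonprincipal} if it contains no finite set. Every bounded real sequence $(a_n)$ has a limit $\lim_{\mathcal U}a_n$, the unique $a$ with $\{n:|a_n-a|<\varepsilon\}\in\mathcal U$ for all $\varepsilon>0$. This limit respects sums, products and absolute values. For nonprincipal $\mathcal U$ it agrees with the ordinary limit when that exists, and it preserves inequalities that hold for all large $n$. The indicator $1_E$ has $\lim_{\mathcal U}1_E(n)=1$ if $E\in\mathcal U$ and $0$ otherwise. We need two more facts.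
\begin{enumerate}
\item[(U1)] By Zorn's lemma, every infinite $E\subset\mathbb N$ belongs to some nonprincipal ultrafilter. Disjoint sets cannot lie in the same ultrafilter, so a partition of $\mathbb N$ into infinitely many infinite sets yields infinitely many nonprincipal ultrafilters.
\item[(U2)] For distinct nonprincipal $\mathcal U_1,\dots,\mathcal U_d$ there are infinite sets $E_1,\dots,E_d$ with $E_j\in\mathcal U_i$ if and only if $i=j$. Indeed, for $i\ne j$ choose $C_{ij}\in\mathcal U_i\setminus\mathcal U_j$ (a set in exactly one of the two, or its complement), and let $E_i=\bigcap_{j\neq i}(C_{ij}\setminus C_{ji})$, with $E_1=\mathbb N$ if $d=1$. Then $E_i\in\mathcal U_i$, so $E_i$ is infinite, and the $E_i$ are pairwise disjoint.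
\end{enumerate}

\section{Commutators and arithmetic means}\label{sec:means}

Hypothesis (i) of Lemma~\ref{lem:count} requires a way to write $X-Y$ as a sum of commutators $[A,B]=AB-BA$ with $A\in I$. Two identities do all the work. Let $T$ be the shift $Te_j=e_{j+1}$, and let $V_1e_j=e_{2j}$, $V_2e_j=e_{2j+1}$. These are isometries, and for bounded sequences $\sigma$ and $v$, with $\sigma_0=0$,
\begin{align}
[\operatorname{diag}(\sigma)T^*,T]&=\operatorname{diag}\sigma-T\operatorname{diag}(\sigma)T^*=\operatorname{diag}\langle\sigma_j-\sigma_{j-1}\rangle,\label{eq:shift}\\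
\sum_{i=1,2}\bigl[\tfrac12\operatorname{diag}(v)V_i^*,V_i\bigr]&=\operatorname{diag}v-\tfrac12\sum_{i=1,2}V_i\operatorname{diag}(v)V_i^*=\operatorname{diag}\langle v_m-\tfrac12v_{\lfloor m/2\rfloor}\rangle,\label{eq:double}
\end{align}
where $v_0=0$. By \eqref{eq:shift}, $\operatorname{diag}d$ is a commutator of the required kind as soon as the partial sums $\sigma$ of $d$ satisfy $\operatorname{diag}\sigma\in I$. Identity \eqref{eq:double} needs much less. Let $\mathcal B_k=\{2^k,\dots,2^{k+1}-1\}$, $k\ge0$, be the dyadic blocks; $m\mapsto\lfloor m/2\rfloor$ maps $\mathcal B_k$ onto $\mathcal B_{k-1}$ for $k\ge1$.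

\begin{example}\label{ex:P}
Let $d=(1,0,0,\dots)$, so that $\operatorname{diag}d$ is a rank-one projection $P$. Its partial sums are all $1$, so \eqref{eq:shift} is useless in a proper ideal. Take instead $v=(1,\frac12,\frac12,\frac14,\frac14,\frac14,\frac14,\dots)$, equal to $2^{-k}$ on $\mathcal B_k$. Then $v_1=1$ and $v_m=\frac12v_{\lfloor m/2\rfloor}$ for $m\ge2$, so the right side of \eqref{eq:double} is $P$. Since $v_m\le 2/m$, we have $\operatorname{diag}v\in I$, and hence $P\in[I,B(H)]$, whenever $\operatorname{diag}\omega\in I$. The sequence $\omega$ is the sequence of arithmetic means $\frac1M\sum_{m\le M}d_m$.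
\end{example}

In general, too, it suffices that the means rather than the partial sums be controlled by $I$. The next lemma is a special case of \cite[Theorem~5.6]{DFWW}; we give a direct proof.

\begin{lemma}\label{lem:means}
Let $I\subset\mathcal K$ be an ideal and $X,Y\in I^+$. If there is $\rho\in\Sigma(I)$ with $|S_M(X)-S_M(Y)|\le M\rho_M$ for all $M\ge1$, then $X-Y\in[I,B(H)]$.
\end{lemma}

\begin{proof}
\emph{Reduction to diagonal operators.} Let $\Delta=\operatorname{diag}s(X)\in I$. There is an isometry $W$ with $X=W\Delta W^*$: send $e_m$ to an orthonormal family of eigenvectors $f_m$ for the eigenvalues $s_m(X)>0$, completed by an orthonormal basis of $\ker X$ if $X$ has finite rank. Then $X-\Delta=[W\Delta,W^*]\in[I,B(H)]$. The same applies to $Y$, so it suffices to treat $\operatorname{diag}d$ with $d=s(X)-s(Y)$.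

Put $\zeta=s(X)+s(Y)\in\Sigma(I)$, so that $|d_m|\le\zeta_m$, and let $u_k=\sum_{m<2^{k+1}}d_m$ for $k\ge0$, $u_{-1}=0$. Write $d=d'+d''$, where $d''$ equals on $\mathcal B_k$ the average $2^{-k}(u_k-u_{k-1})$ of $d$ over $\mathcal B_k$. The averages will be handled as in Example~\ref{ex:P}, and the fluctuation $d'$ by the shift.

\emph{The averages.} Let $v$ equal $2^{-k}u_k$ on $\mathcal B_k$. By hypothesis $|u_k|\le2^{k+1}\rho_{2^{k+1}-1}$, and $\rho$ is nonincreasing, so $|v_m|\le2\rho_m$ on $\mathcal B_k$. Thus $\operatorname{diag}v\in I$ by ($\Sigma$1). On $\mathcal B_k$ with $k\ge1$ we have $v_m-\frac12v_{\lfloor m/2\rfloor}=2^{-k}u_k-\frac12\,2^{-(k-1)}u_{k-1}=d''_m$, and $v_1=u_0=d''_1$. By \eqref{eq:double}, $\operatorname{diag}d''\in[I,B(H)]$.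

\emph{The fluctuation.} On $\mathcal B_k$ the terms $d'_m$ have sum $0$ and satisfy $|d'_m|\le b_k:=2\zeta_{2^k}$, since both $|d_m|$ and the average are at most $\zeta_{2^k}$. In the given order the partial sums inside the block could be as large as a multiple of $2^kb_k$, so we reorder the block. Start with partial sum $0$. If the current partial sum is positive, the remaining terms have negative sum, and we choose a negative one next. If it is at most $0$ and terms remain, they have nonnegative sum, and we choose a nonnegative one. In both cases a partial sum in $[-b_k,b_k]$ stays in $[-b_k,b_k]$. This defines a permutation $\pi$ of $\mathbb N$ preserving each block. The partial sums $\sigma_j=\sum_{i\le j}d'_{\pi(i)}$ vanish at the end of each block, so for $j\in\mathcal B_k$ we have $|\sigma_j|\le2\zeta_{2^k}\le2\zeta_{\lceil j/2\rceil}$, because $\lceil j/2\rceil\le2^k$. By ($\Sigma$2) and ($\Sigma$1), $\operatorname{diag}\sigma\in I$, and \eqref{eq:shift} gives $\operatorname{diag}\langle d'_{\pi(j)}\rangle\in[I,B(H)]$. This operator is $U^*\operatorname{diag}(d')U$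 for the unitary $Ue_j=e_{\pi(j)}$, and $U[A,B]U^*=[UAU^*,UBU^*]$, so $\operatorname{diag}d'\in[I,B(H)]$.
\end{proof}

The best choice of $\rho$ is the least nonincreasing majorant of the means. For compact $X,Y\ge0$ put
\[
D_M=S_M(X)-S_M(Y),\qquad \rho_M(X,Y)=\sup_{m\ge M}\frac{|D_m|}{m}.
\]
Lemma~\ref{lem:means} says that $X-Y\in[I,B(H)]$ if $X,Y\in I^+$ and $\rho(X,Y)\in\Sigma(I)$. The supremum involves all $m\ge M$, but it is controlled by data at the single index $M$:
\begin{equation}\label{eq:rho}
\rho_M(X,Y)\le\frac{|D_M|}{M}+s_M(X)+s_M(Y).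
\end{equation}
Indeed, for $m\ge M$ monotonicity of singular numbers gives $|D_m|\le|D_M|+(m-M)(s_M(X)+s_M(Y))$, and we divide by $m$. This suits ideals defined by conditions at selected indices.

\begin{example}\label{ex:basic}
We apply Lemma~\ref{lem:count}, and verify its hypothesis (i) by Lemma~\ref{lem:means}. For $p>0$ let $\mathcal O_p$ be the set of compact $X$ with $s_m(X)=O(m^{-p})$. It is an ideal by \eqref{eq:sv}, since $s_j(X+Y)\le s_{\lfloor j/2\rfloor}(X)+s_{\lfloor j/2\rfloor}(Y)$ and $\lfloor j/2\rfloor\ge j/3$ for $j\ge2$.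
\begin{enumerate}
\item[(a)] $I=\mathcal K$. Means of null sequences are null, so $\rho(X,Y)\in\Sigma(\mathcal K)$ always, and the dimension is $0$.
\item[(b)] $I=\mathcal F$. If $\operatorname{Tr}X=\operatorname{Tr}Y$, then $D_M=0$ for large $M$, so $\rho(X,Y)$ is finitely supported. The dimension is $1$.
\item[(c)] $I=\mathcal O_{1/2}$. Comparison with $\int_0^Mx^{-1/2}\,dx$ shows that $s_m(X)\le Km^{-1/2}$ for all $m$ implies $S_M(X)\le2KM^{1/2}$. If $K$ serves for $X$ and $Y$, then $|D_M|\le2KM^{1/2}$ and $\rho_M(X,Y)\le2KM^{-1/2}$. The dimension is $0$.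
\item[(d)] $I=\mathcal O_{3/2}$. Put $R_M(X)=\sum_{m>M}s_m(X)$. Comparison with $\int_M^\infty x^{-3/2}\,dx$ shows that $s_m(X)\le Km^{-3/2}$ for all $m$ implies $R_M(X)\le2KM^{-1/2}$. If $\operatorname{Tr}X=\operatorname{Tr}Y$, then $D_M=R_M(Y)-R_M(X)$, so $|D_M|\le2KM^{-1/2}$ and $\rho_M(X,Y)\le2KM^{-3/2}$. The dimension is $1$.
\end{enumerate}
\end{example}

Example~\ref{ex:P} has a converse, which gives the one restriction in Theorem~\ref{thm:main}. The idea is to compress to a finite-dimensional subspace, where commutators have trace zero. The error is a rank of order $N$ times a norm of order $s_N$, and it must be at least $\operatorname{Tr}P=1$.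

\begin{proposition}\label{prop:P}
Let $I$ be an ideal and $P$ a rank-one projection. Then $P\in[I,B(H)]$ if and only if $\omega\in\Sigma(I)$. In particular, $\dim I/[I,B(H)]\ge1$ if $\omega\notin\Sigma(I)$.
\end{proposition}

\begin{proof}
If $\omega\in\Sigma(I)$, use Example~\ref{ex:P} and the invariance of $[I,B(H)]$ under unitary conjugation. Conversely, let $P=\sum_{i=1}^r[A_i,B_i]$ with $A_i\in I$ and $B_i\in B(H)$. If $I=B(H)$ there is nothing to prove, so let $I\subset\mathcal K$. Fix $N\ge1$, and let $Q$ be the projection onto the span of the range of $P$ and of the vectors $f_m,g_m$ with $m<N$ in the Schmidt expansions of $A_1,\dots,A_r$. Then $\operatorname{rank}Q\le1+2rN\le3rN$. The terms with $m<N$ of the expansion of $A_i$ are annihilated by $1-Q$ on either side, so $\|A_i(1-Q)\|$ and $\|(1-Q)A_i\|$ are at most $s_N(A_i)$. Hence $A_i'=A_i-QA_iQ=(1-Q)A_i+QA_i(1-Q)$ has norm at most $2s_N(A_i)$. Moreover $Q[QA_iQ,B_i]Q=[QA_iQ,QB_iQ]$ is a commutator of operators on the finite-dimensional space $QH$, so its trace is $0$. Therefore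
\[
1=\operatorname{Tr}QPQ=\Bigl|\sum_{i=1}^r\operatorname{Tr}Q[A_i',B_i]Q\Bigr|\le\operatorname{rank}Q\sum_{i=1}^r2\|A_i'\|\,\|B_i\|\le12rN\sum_{i=1}^r\|B_i\|\,s_N(A_i).
\]
Thus $\omega$ is dominated by the sequence $12r\sum_i\|B_i\|s(A_i)\in\Sigma(I)$, and $\omega\in\Sigma(I)$ by ($\Sigma$1). The last assertion follows because $P\in\mathcal F\subset I$.
\end{proof}

\section{Ideals with $\omega\in\Sigma(I)$}\label{sec:I}

From now on fix integers $1\le N_1<N_2<\cdots$ with $N_{n+1}/N_n\to\infty$, for instance $N_n=2^{n^2}$, and put $\varepsilon_n=(N_n/N_{n+1})^{1/2}\to0$. All limits along ultrafilters are taken in $n$, and inside them we write $N$ for $N_n$.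

\subsection*{A staircase and its mean}
The ideal $\mathcal O_{1/2}$ has no nonzero trace because taking means preserves the order $m^{-1/2}$. To obtain a trace we need a smaller ideal, one that contains a sequence but not its mean. Consider the staircase $\xi$ with $\xi_m=N_n^{-1/2}$ for $N_{n-1}<m\le N_n$, where $N_0=0$. It touches the curve $m^{-1/2}$ at $m=N_n$ and then drops at once by the factor $\varepsilon_n$, so $N_n^{1/2}\xi_{2N_n}\to0$. Its mean $\bar\xi_M=\frac1M\sum_{m\le M}\xi_m$ cannot drop so fast: the first $N_n$ terms are each at least $N_n^{-1/2}$, so $N_n^{1/2}\bar\xi_{cN_n}\ge1/c$ for every $c\in\mathbb N$ (Figure~\ref{fig:stair}).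

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=0.85]
\draw[->] (0,-4.5) -- (8.8,-4.5) node[right] {$m$};
\draw[->] (0,-4.5) -- (0,0.2);
\draw[dotted,thick] (0.2,-0.1) -- (8.5,-4.25);
\draw[very thick] (0.2,-0.5) -- (1,-0.5) (1,-1.75) -- (3.5,-1.75) (3.5,-4) -- (8,-4);
\draw[dashed,thick] (1,-0.5) -- (2.25,-1.75) (3.5,-1.75) -- (5.75,-4);
\draw[<->] (4.2,-3.95) -- (4.2,-2.5);
\draw (1,-4.42) -- (1,-4.58) node[below] {$N_{n-1}$};
\draw (3.5,-4.42) -- (3.5,-4.58) node[below] {$N_n$};
\draw (4.2,-4.42) -- (4.2,-4.58) node[below] {$cN_n$};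
\draw (8,-4.42) -- (8,-4.58) node[below] {$N_{n+1}$};
\end{tikzpicture}
\caption{Schematic plot, with logarithmic scales on both axes, of $m^{-1/2}$ (dotted), the staircase $\xi_m=N_n^{-1/2}$ for $N_{n-1}<m\le N_n$ (solid), and the curves $N_n^{1/2}/m$ (dashed). For $N_n<m\le N_{n+1}$ the mean of $\xi_1,\dots,\xi_m$ lies between $\max(N_n^{1/2}/m,\xi_m)$ and three times this number. At $m=cN_n$ with $c\ge2$ fixed, the mean is of order $N_n^{-1/2}$, while $\xi_m$ is of smaller order.}\label{fig:stair}
\end{figure}

So the condition ``$N_n^{1/2}s_{cN_n}(X)\to0$ for some $c$'' separates $\xi$ from $\bar\xi$. The free constant $c$ is what makes the condition stable under the doubling of indices in \eqref{eq:sv} and \eqref{eq:fan}. The obstruction is measured by the bounded sequence $N_n^{-1/2}S_{cN_n}(X)$, the normalized mass of $X$ at scale $N_n$. This sequence need not converge. To see this, keep only some steps of the staircase: for infinite $E\subset\mathbb N$ let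
\[
\xi^E_m=N_{n}^{-1/2}\quad\text{with } n=\min\{k\in E: N_k\ge m\}.
\]
This is a nonincreasing null sequence, $\xi^{\mathbb N}=\xi$, and the definition gives
\begin{equation}\label{eq:xi}
\xi^E_m\le m^{-1/2};\qquad \xi^E_m\le N_{n+1}^{-1/2}\ \text{ if } m>N_n;\qquad
\begin{cases}\xi^E_m=N_n^{-1/2}&\text{if } N_{n-1}<m\le N_n,\ n\in E,\\ \xi^E_m\le N_{n+1}^{-1/2}&\text{if } N_{n-1}<m\le N_n,\ n\notin E.\end{cases}
\end{equation}

\begin{lemma}\label{lem:xi}
For infinite $E\subset\mathbb N$, as $n\to\infty$,
\[
N_n^{1/2}\xi^E_{2N_n}\to0\qquad\text{and}\qquad N_n^{-1/2}\sum_{m\le2N_n}\xi^E_m-1_E(n)\to0 .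
\]
\end{lemma}

\begin{proof}
By \eqref{eq:xi}, $N_n^{1/2}\xi^E_{2N_n}\le\varepsilon_n$. Split the normalized sum, for $n\ge2$, into three ranges. The terms $m\le N_{n-1}$ contribute at most $N_n^{-1/2}\cdot2N_{n-1}^{1/2}=2\varepsilon_{n-1}$. The terms $N_n<m\le2N_n$ contribute at most $N_n^{-1/2}\cdot N_nN_{n+1}^{-1/2}=\varepsilon_n$. The terms $N_{n-1}<m\le N_n$ contribute exactly $1-N_{n-1}/N_n=1-\varepsilon_{n-1}^2$ if $n\in E$, and at most $\varepsilon_n$ if $n\notin E$.
\end{proof}

\subsection*{The ideals $I_\Gamma$}
An ultrafilter is needed to assign a limit to the normalized mass. We use it in the definition of the ideal as well.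

\begin{definition}\label{def:I}
Let $\Gamma$ be a set of nonprincipal ultrafilters on $\mathbb N$, possibly empty. For $X\in\mathcal O_{1/2}$ and $\mathcal U\in\Gamma$, call $c\in\mathbb N$ \emph{$\mathcal U$-admissible} for $X$ if $\lim_{\mathcal U}N^{1/2}s_{cN}(X)=0$. Let $I_\Gamma$ be the set of $X\in\mathcal O_{1/2}$ that have a $\mathcal U$-admissible integer for each $\mathcal U\in\Gamma$.
\end{definition}

The sequence under the limit is bounded because $X\in\mathcal O_{1/2}$. If $c$ is admissible, so is every larger integer.

\begin{lemma}\label{lem:tauI}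
The set $I_\Gamma$ is an ideal with $\omega\in\Sigma(I_\Gamma)$. For $\mathcal U\in\Gamma$ and $A\in I_\Gamma^+$, the number
\[
\tau_{\mathcal U}(A)=\lim_{\mathcal U}N^{-1/2}S_{cN}(A),\qquad c\ \text{$\mathcal U$-admissible for } A,
\]
is finite and independent of $c$, and $\tau_{\mathcal U}$ extends to a trace on $I_\Gamma$ that is real on selfadjoint elements. For infinite $E\subset\mathbb N$ we have $\operatorname{diag}\xi^E\in I_\Gamma$, and $\tau_{\mathcal U}(\operatorname{diag}\xi^E)$ is $1$ if $E\in\mathcal U$ and $0$ otherwise.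
\end{lemma}

\begin{proof}
By \eqref{eq:sv}, an integer admissible for $X$ is admissible for $AXB$, and if $c$ is admissible for $X$ and $Y$ then $2c$ is admissible for $X+Y$. So $I_\Gamma$ is an ideal. It contains $\operatorname{diag}\omega$, since $1/m\le m^{-1/2}$ and $N^{1/2}/N\to0$.

If $s_m(A)\le Km^{-1/2}$, then $N^{-1/2}S_{cN}(A)\le2Kc^{1/2}$ by Example~\ref{ex:basic}(c), so the limit is finite. If $c<c'$ are admissible, then
\[
0\le N^{-1/2}\bigl(S_{c'N}(A)-S_{cN}(A)\bigr)\le(c'-c)N^{1/2}s_{cN}(A),
\]
and the right side tends to $0$ along $\mathcal U$. For $A,B\in I_\Gamma^+$ take $c$ admissible for $A$, $B$ and $A+B$. Then $2c$ is admissible for $A+B$, and \eqref{eq:fan} with $M=cN$ gives $\tau_{\mathcal U}(A+B)\le\tau_{\mathcal U}(A)+\tau_{\mathcal U}(B)\le\tau_{\mathcal U}(A+B)$. Since $\tau_{\mathcal U}(A)$ depends only on $s(A)$ and is positively homogeneous, Lemma~\ref{lem:extend} applies. The last sentence follows from \eqref{eq:xi} and Lemma~\ref{lem:xi}, with $c=2$.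
\end{proof}

\begin{example}\label{ex:parity}
Let $I_*$ be the set of $X\in\mathcal O_{1/2}$ with $N_n^{1/2}s_{cN_n}(X)\to0$ in the ordinary sense for some $c$. It is an ideal by the same argument, it contains every $\operatorname{diag}\xi^E$, and it is contained in $I_{\{\mathcal U\}}$ for every nonprincipal $\mathcal U$. So every $\tau_{\mathcal U}$ restricts to a trace on $I_*$. For pairwise disjoint infinite sets $E_i$ and nonprincipal $\mathcal U_i\ni E_i$ we have $\tau_{\mathcal U_i}(\operatorname{diag}\xi^{E_j})=\delta_{ij}$, so $\dim I_*/[I_*,B(H)]=\infty$, as the heuristic of Section~\ref{sec:intro} predicts. In particular, the staircases over the even and over the odd integers are independent modulo $[I_*,B(H)]$.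

Now fix $\mathcal U$. Exactly one of these two sets, call it $E$, is not in $\mathcal U$. The mean $\rho_M=\frac1M\sum_{m\le M}\xi^E_m$ is nonincreasing and at most $2M^{-1/2}$. It is not in $\Sigma(I_*)$, because $N_n^{1/2}\rho_{cN_n}\ge1/c$ for $n\in E$. But $N_n^{1/2}\rho_{2N_n}=\frac12 1_E(n)+o(1)$ by Lemma~\ref{lem:xi}, and this tends to $0$ along $\mathcal U$. So $\rho\in\Sigma(I_{\{\mathcal U\}})$, and $\operatorname{diag}\xi^E\in[I_{\{\mathcal U\}},B(H)]$ by Lemma~\ref{lem:means} with $Y=0$. Consequently no $\tau_{\mathcal U'}$ with $E\in\mathcal U'$ extends from $I_*$ to a trace on the larger ideal $I_{\{\mathcal U\}}$.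
\end{example}

The general statement is that only the traces indexed by $\Gamma$ and their consequences survive.

\begin{proposition}\label{prop:I}
$\dim I_\Gamma/[I_\Gamma,B(H)]=|\Gamma|$.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:count} to $(\tau_{\mathcal U})_{\mathcal U\in\Gamma}$. For (ii), given distinct $\mathcal U_1,\dots,\mathcal U_d\in\Gamma$, take $E_1,\dots,E_d$ as in (U2); then $\tau_{\mathcal U_i}(\operatorname{diag}\xi^{E_j})=\delta_{ij}$.

For (i), let $X,Y\in I_\Gamma^+$ with $\tau_{\mathcal U}(X)=\tau_{\mathcal U}(Y)$ for all $\mathcal U\in\Gamma$, and let $\rho=\rho(X,Y)$. By Lemma~\ref{lem:means} it suffices to show $\rho\in\Sigma(I_\Gamma)$. Example~\ref{ex:basic}(c) gives $\rho_M=O(M^{-1/2})$. Fix $\mathcal U\in\Gamma$ and let $c$ be $\mathcal U$-admissible for $X$ and $Y$. By \eqref{eq:rho} with $M=cN$,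
\[
N^{1/2}\rho_{cN}\le\frac1c\,\bigl|N^{-1/2}S_{cN}(X)-N^{-1/2}S_{cN}(Y)\bigr|+N^{1/2}s_{cN}(X)+N^{1/2}s_{cN}(Y).
\]
Along $\mathcal U$ the right side tends to $\frac1c|\tau_{\mathcal U}(X)-\tau_{\mathcal U}(Y)|+0+0=0$. So $c$ is $\mathcal U$-admissible for $\operatorname{diag}\rho$.
\end{proof}

\begin{remark}\label{rem:hyp}
The growth condition $N_{n+1}/N_n\to\infty$ is used only for the staircases, that is, to make the traces nonzero and independent. With $N_n=2^n$, monotonicity gives $m^{1/2}s_m\le(2c)^{1/2}N_n^{1/2}s_{cN_n}$ for $cN_n\le m<cN_{n+1}$. Then $I_*$ would be $\{X:s_m(X)=o(m^{-1/2})\}$, where $S_M=o(M^{1/2})$ and every $\tau_{\mathcal U}$ vanishes. For the principal ultrafilter of all sets containing $n_0$, admissibility of $c$ would mean $s_{cN_{n_0}}(X)=0$, and the construction would return $\mathcal F$. The exponent enters through Example~\ref{ex:basic}(c), the fact that the mean of $m^{-1/2}$ has the same order; this fails for $\omega$, whose mean has order $(\log M)/M$.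
\end{remark}

\section{Ideals with $\omega\notin\Sigma(I)$}\label{sec:J}

We now work inside $\mathcal O_{3/2}$, where $\operatorname{Tr}$ is available. Once $\operatorname{Tr}X=\operatorname{Tr}Y$, the differences $D_M=R_M(Y)-R_M(X)$ are governed by the tails $R_M$ of Example~\ref{ex:basic}(d). The mass at scale $N_n$ is therefore felt at indices below $N_n$ rather than above, and we test at $\lceil N_n/c\rceil$. The staircases are the cubes
\[
\eta^E_m=(\xi^E_m)^3=N_n^{-3/2}\quad\text{with } n=\min\{k\in E:N_k\ge m\},
\]
which are nonincreasing and satisfy \eqref{eq:xi} with $3/2$ in place of $1/2$.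

\begin{lemma}\label{lem:eta}
Let $E\subset\mathbb N$ be infinite and $c\in\mathbb N$. For all large $n$, $N_n^{3/2}\eta^E_{\lceil N_n/c\rceil}\le1$, and
\[
N_n^{1/2}\sum_{m>\lceil N_n/c\rceil}\eta^E_m-\Bigl(1-\frac1c\Bigr)1_E(n)\to0\qquad(n\to\infty).
\]
\end{lemma}

\begin{proof}
Let $n$ be so large that $N_n/c>N_{n-1}$. Then $N_{n-1}<\lceil N_n/c\rceil\le N_n$, so $N_n^{3/2}\eta^E_{\lceil N_n/c\rceil}$ equals $1$ if $n\in E$ and is at most $\varepsilon_n^3\le1$ if $n\notin E$. In the normalized sum, the terms $N_n<m\le N_{n+1}$ contribute at most $N_n^{1/2}\cdot N_{n+1}N_{n+1}^{-3/2}=\varepsilon_n$, and the terms $m>N_{n+1}$ at most $N_n^{1/2}\cdot2N_{n+1}^{-1/2}=2\varepsilon_n$. The terms $\lceil N_n/c\rceil<m\le N_n$ contribute exactly $1-\lceil N_n/c\rceil/N_n=1-\frac1c+O(1/N_n)$ if $n\in E$, and at most $N_n^{1/2}\cdot N_nN_{n+1}^{-3/2}=\varepsilon_n^3$ if $n\notin E$.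
\end{proof}

Take $X=\operatorname{diag}\eta^{\mathbb N}$ and $Y=(\operatorname{Tr}X)P$ with $P$ a rank-one projection, so that $|D_M|=R_M(X)$. At $M=\lceil N_n/c\rceil$ the lemma gives $N_n^{3/2}|D_M|/M\to c(1-\frac1c)=c-1$, which is unbounded in $c$, whereas $N_n^{3/2}s_M(X)\le1$ for large $n$, whatever $c$ is. So the condition that separates this staircase from its mean is a bound uniform in $c$.

\begin{definition}\label{def:J}
Let $\Gamma$ be a set of nonprincipal ultrafilters on $\mathbb N$, possibly empty. For $X\in\mathcal O_{3/2}$ and $\mathcal U\in\Gamma$, call $L<\infty$ a \emph{$\mathcal U$-bound} for $X$ if $\lim_{\mathcal U}N^{3/2}s_{\lceil N/c\rceil}(X)\le L$ for all $c\in\mathbb N$. Let $J_\Gamma$ be the set of $X\in\mathcal O_{3/2}$ that have a $\mathcal U$-bound for each $\mathcal U\in\Gamma$.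
\end{definition}

Each limit exists, since $s_m(X)\le Km^{-3/2}$ gives $N^{3/2}s_{\lceil N/c\rceil}(X)\le Kc^{3/2}$; the content of the definition is the uniformity in $c$. The doubling of indices is absorbed by passing from $c$ to $4c$:
\begin{equation}\label{eq:ceil}
2\lceil N/4c\rceil<\frac{N}{2c}+2\le\frac Nc\le\lceil N/c\rceil\qquad\text{for } N\ge4c.
\end{equation}
For fixed $c$ the normalized tail $N^{1/2}R_{\lceil N/c\rceil}$ misses part of the mass at scale $N$, a fraction $1/c$ in Lemma~\ref{lem:eta}. Hence, unlike in Section~\ref{sec:I}, a second limit $c\to\infty$ is required.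

\begin{lemma}\label{lem:phi}
The set $J_\Gamma$ is an ideal of trace class operators with $\omega\notin\Sigma(J_\Gamma)$. Fix $\mathcal U\in\Gamma$, and for $A\in J_\Gamma^+$ and $c\in\mathbb N$ let $\theta_c(A)=\lim_{\mathcal U}N^{1/2}R_{\lceil N/c\rceil}(A)$. Then $\varphi_{\mathcal U}(A)=\lim_{c\to\infty}\theta_c(A)$ exists and is finite, and if $L$ is a $\mathcal U$-bound for $A$ then
\begin{equation}\label{eq:theta}
\varphi_{\mathcal U}(A)-L/c\le\theta_c(A)\le\varphi_{\mathcal U}(A)\qquad(c\in\mathbb N).
\end{equation}
The map $\varphi_{\mathcal U}$ extends to a trace on $J_\Gamma$ that is real on selfadjoint elements and vanishes at rank-one projections. For infinite $E\subset\mathbb N$ we have $\operatorname{diag}\eta^E\in J_\Gamma$, and $\varphi_{\mathcal U}(\operatorname{diag}\eta^E)$ is $1$ if $E\in\mathcal U$ and $0$ otherwise.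
\end{lemma}

\begin{proof}
By \eqref{eq:ceil} and \eqref{eq:sv}, $s_{\lceil N/c\rceil}(X+Y)\le s_{\lceil N/4c\rceil}(X)+s_{\lceil N/4c\rceil}(Y)$ for $N\ge4c$, so the sum of $\mathcal U$-bounds for $X$ and $Y$ is a $\mathcal U$-bound for $X+Y$. If $L$ is a bound for $X$, then $\|A\|\|B\|L$ is a bound for $AXB$. Also $\mathcal F\subset J_\Gamma$, with $L=0$. So $J_\Gamma$ is an ideal. It lies in $\mathcal O_{3/2}$, whose elements have summable singular numbers, and $\omega$ is not summable.

If $s_m(A)\le Km^{-3/2}$, then $N^{1/2}R_{\lceil N/c\rceil}(A)\le2Kc^{1/2}$ by Example~\ref{ex:basic}(d), so $\theta_c(A)$ is defined. For $c<c'$, the difference $R_{\lceil N/c'\rceil}(A)-R_{\lceil N/c\rceil}(A)$ is a sum of at most $N/c+1$ nonnegative terms, each at most $s_{\lceil N/c'\rceil}(A)$. Hence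
\[
0\le\theta_{c'}(A)-\theta_c(A)\le\lim_{\mathcal U}\Bigl(\frac1c+\frac1N\Bigr)N^{3/2}s_{\lceil N/c'\rceil}(A)\le\frac Lc .
\]
This is where the uniformity of $L$ in $c'$ is used. The sequence $\theta_c(A)$ is nondecreasing in $c$ and bounded by $\theta_1(A)+L$, and $c'\to\infty$ gives \eqref{eq:theta}.

For $A,B\in J_\Gamma^+$ we have $R_M=\operatorname{Tr}-S_M$, so \eqref{eq:fan} becomes
\[
R_{2M}(A+B)\le R_M(A)+R_M(B)\le R_M(A+B).
\]
The second inequality with $M=\lceil N/c\rceil$ gives $\theta_c(A)+\theta_c(B)\le\theta_c(A+B)$. The first with $M=\lceil N/4c\rceil$, together with \eqref{eq:ceil} and the monotonicity of $R_M$ in $M$, gives $\theta_c(A+B)\le\theta_{4c}(A)+\theta_{4c}(B)$. Letting $c\to\infty$ shows that $\varphi_{\mathcal U}$ is additive. It depends only on $s(A)$ and is positively homogeneous, so Lemma~\ref{lem:extend} applies. For a rank-one projection $R_M=0$ for all $M\ge1$. Finally, by Lemma~\ref{lem:eta}, $L=1$ is a bound for $\operatorname{diag}\eta^E\in\mathcal O_{3/2}$ along every nonprincipal ultrafilter, and $\theta_c(\operatorname{diag}\eta^E)=(1-\frac1c)\lim_{\mathcal U}1_E(n)$.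
\end{proof}

\begin{proposition}\label{prop:J}
$\dim J_\Gamma/[J_\Gamma,B(H)]=1+|\Gamma|$.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:count} to the family consisting of $\operatorname{Tr}$ and the $\varphi_{\mathcal U}$, $\mathcal U\in\Gamma$. For (ii), let $\mathcal U_1,\dots,\mathcal U_d\in\Gamma$ be distinct, let $E_1,\dots,E_d$ be as in (U2), and let $P$ be a rank-one projection. Then $\operatorname{Tr}P=1$, $\varphi_{\mathcal U_i}(P)=0$ and $\varphi_{\mathcal U_i}(\operatorname{diag}\eta^{E_j})=\delta_{ij}$. So the matrix of $\operatorname{Tr},\varphi_{\mathcal U_1},\dots,\varphi_{\mathcal U_d}$ at $P,\operatorname{diag}\eta^{E_1},\dots,\operatorname{diag}\eta^{E_d}$ is triangular with unit diagonal, and deleting the first row and column, for a subfamily without $\operatorname{Tr}$, leaves the identity.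

For (i), let $X,Y\in J_\Gamma^+$ with $\operatorname{Tr}X=\operatorname{Tr}Y$ and $\varphi_{\mathcal U}(X)=\varphi_{\mathcal U}(Y)$ for all $\mathcal U\in\Gamma$, and let $\rho=\rho(X,Y)$. By Lemma~\ref{lem:means} it suffices to show $\rho\in\Sigma(J_\Gamma)$. Example~\ref{ex:basic}(d) gives $D_M=R_M(Y)-R_M(X)$ and $\rho_M=O(M^{-3/2})$. Fix $\mathcal U\in\Gamma$, let $L$ be a $\mathcal U$-bound for both $X$ and $Y$, and let $c\in\mathbb N$ and $M=\lceil N/c\rceil$. Since $N/M\le c$, \eqref{eq:rho} gives
\[
N^{3/2}\rho_M\le c\,\bigl|N^{1/2}R_M(Y)-N^{1/2}R_M(X)\bigr|+N^{3/2}s_M(X)+N^{3/2}s_M(Y).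
\]
Along $\mathcal U$ the first term tends to $c\,|\theta_c(Y)-\theta_c(X)|$. The factor $c$ is the source of the growth seen for the staircase above, and it is compensated by the rate in \eqref{eq:theta}: both $\theta_c(X)$ and $\theta_c(Y)$ lie in the interval of length $L/c$ with right endpoint $\varphi_{\mathcal U}(X)=\varphi_{\mathcal U}(Y)$. So the first term has limit at most $L$, and $\lim_{\mathcal U}N^{3/2}\rho_{\lceil N/c\rceil}\le3L$ for every $c$. Thus $3L$ is a $\mathcal U$-bound for $\operatorname{diag}\rho$.
\end{proof}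

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

By (U1), the set $\Gamma$ of nonprincipal ultrafilters can be chosen with any prescribed $|\Gamma|\in\{0,1,2,\dots,\infty\}$. The ideals $I_\Gamma$ satisfy $\omega\in\Sigma(I_\Gamma)$ by Lemma~\ref{lem:tauI} and realize every value $0,1,2,\dots,\infty$ by Proposition~\ref{prop:I}. The ideals $J_\Gamma$ satisfy $\omega\notin\Sigma(J_\Gamma)$ by Lemma~\ref{lem:phi} and realize every value $1,2,3,\dots,\infty$ by Proposition~\ref{prop:J}. The value $0$ is impossible when $\omega\notin\Sigma(I)$, by Proposition~\ref{prop:P}. This proves (b). For (a), take $I=I_{\{\mathcal U\}}$ and $J=J_{\{\mathcal U\}}$ for a single nonprincipal ultrafilter $\mathcal U$. The dimensions are $1\notin\{0,\infty\}$ and $2\notin\{1,\infty\}$, so both lines of \eqref{eq:question} fail. \qed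

\begin{thebibliography}{9}

\bibitem{DFWW}
Dykema, Figiel, Weiss and Wodzicki, \emph{Commutator structure of operator ideals}, Adv. Math. 185 (2004).

\bibitem{KW}
Victor Kaftal and Gary Weiss, \emph{A survey on the interplay between arithmetic mean ideals, traces, lattices of operator ideals, and an infinite Schur-Horn majorization theorem}, arXiv:0707.3271 (2007).

\end{thebibliography}
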